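\title{Perfectoid purity along flat maps: a Gorenstein counterexample and the complete intersection case}

\begin{abstract}
Let $R\to S$ be a flat local homomorphism of Noetherian local rings of residue characteristic $p$. We disprove both parts of a conjecture that predicts that perfectoid purity ascends from $R$ to $S$ when the closed fiber is Gorenstein and $F$-pure, and that perfectoid injectivity ascends when the closed fiber is Cohen--Macaulay and geometrically $F$-injective. One example, over $R=\mathbb Z_p[\zeta_{p^2}]$, serves for both parts and for every prime $p$. Perfectoid purity of $S$ would force $S$ to lift along a square-zero thickening of $R$, and such a lift would produce a $p^2$-th root of unity that does not exist. For maps essentially of finite type whose closed fiber is a complete intersection, we prove both parts by means of prismatic envelopes.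
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix a prime $p$. All rings are commutative. A ring map $R\to B$ is \emph{pure} if $M\to M\otimes_RB$ is injective for every $R$-module $M$. A Noetherian ring of characteristic $p$ is \emph{$F$-pure} if its Frobenius map is pure, and \emph{$F$-injective} if for every prime $\mathfrak q$ Frobenius acts injectively on all local cohomology modules $H^i_{\mathfrak q}$ of the localization at $\mathfrak q$. In mixed characteristic there is no Frobenius, and one tests a ring against perfectoid rings instead. These are recalled in Section~\ref{sec:prelim}; they need not be Noetherian, and in characteristic $p$ they are exactly the perfect rings.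

\begin{definition}\label{def:main}
A Noetherian ring $R$ with $p$ in its Jacobson radical is \emph{perfectoid pure} if there is a pure ring map $R\to B$ with $B$ perfectoid. A Noetherian local ring $(R,\mathfrak m)$ with $p\in\mathfrak m$ is \emph{perfectoid injective} if there is a ring map $R\to B$ with $B$ perfectoid such that $H^i_{\mathfrak m}(R)\to H^i_{\mathfrak m}(B)$ is injective for all $i$.
\end{definition}

Suppose $R$ has characteristic $p$. Every map from $R$ to a perfect ring factors through the perfection $R_{\mathrm{perf}}=\operatorname{colim}(R\to R\to\cdots)$, the colimit along Frobenius. So $R$ is perfectoid pure if and only if $R\to R_{\mathrm{perf}}$ is pure, that is, if and only if $R$ is $F$-pure. Since $H^i_{\mathfrak m}(R_{\mathrm{perf}})$ is the colimit of $H^i_{\mathfrak m}(R)$ along Frobenius, a local ring $R$ is perfectoid injective if and only if Frobenius is injective on all $H^i_{\mathfrak m}(R)$.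

Let $(R,\mathfrak m)\to(S,\mathfrak n)$ be a local homomorphism with $k=R/\mathfrak m$ of characteristic $p$. Its closed fiber $S/\mathfrak mS$ is \emph{geometrically $F$-injective} if $(S/\mathfrak mS)\otimes_kk'$ is $F$-injective for every finite purely inseparable extension $k'$ of $k$. The following conjecture comes from \cite{BMPSTWW}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $(R,\mathfrak m)\subseteq(S,\mathfrak n)$ be a flat local homomorphism of Noetherian local rings with $p\in\mathfrak m$.}
\begin{enumerate}
\item[(1)] \emph{If $R$ is perfectoid pure and $S/\mathfrak mS$ is regular, or even only Gorenstein and $F$-pure, then $S$ is perfectoid pure.}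
\item[(2)] \emph{If $R$ is perfectoid injective and $S/\mathfrak mS$ is Cohen--Macaulay and geometrically $F$-injective, then $S$ is perfectoid injective.}
\end{enumerate}
\medskip

The total space of a flat family is expected to be as good as its base and its fiber, and product families support this. Let $R$ be $F$-pure and contain its residue field $k$, assumed perfect, and let $S$ be a localization of $R\otimes_k\Lambda$ with $\Lambda$ an $F$-pure finitely generated $k$-algebra. Then $R\otimes_k\Lambda\to R_{\mathrm{perf}}\otimes_k\Lambda_{\mathrm{perf}}$ is a composite of two base changes of pure maps, its target is perfect, and both properties survive localization. Nevertheless both parts of the Conjecture fail, part~(1) in its Gorenstein $F$-pure form.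

\begin{theorem}\label{thm:counter}
Let $p$ be any prime, $\zeta$ a primitive $p^2$-th root of unity and $R=\mathbb Z_p[\zeta]$, with maximal ideal $\mathfrak m$. There is a flat local extension $R\subseteq S$, essentially of finite type, with $S$ Gorenstein of dimension $4$, such that $R$ is perfectoid pure and perfectoid injective, the closed fiber $S/\mathfrak mS$ is Gorenstein, $F$-pure and geometrically $F$-injective, but $S$ is neither perfectoid pure nor perfectoid injective. Apart from the finite type condition, the same holds for the completion $\widehat S$.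
\end{theorem}

\begin{theorem}\label{thm:ci}
Let $(R,\mathfrak m)\to(S,\mathfrak n)$ be a flat local homomorphism of Noetherian local rings, essentially of finite type, with $p\in\mathfrak m$ and with closed fiber $S/\mathfrak mS$ a complete intersection.
\begin{enumerate}
\item[(1)] If $R$ is perfectoid pure and $S/\mathfrak mS$ is $F$-pure (for example, regular), then $S$ is perfectoid pure.
\item[(2)] If $R$ is perfectoid injective and $S/\mathfrak mS$ is geometrically $F$-injective, then $S$ is perfectoid injective.
\end{enumerate}
\end{theorem}

So ``complete intersection'' cannot be weakened to ``Gorenstein'' in Theorem~\ref{thm:ci}, even over a complete discrete valuation ring with residue field $\mathbb F_p$. We do not treat complete intersection fibers for maps that are not essentially of finite type.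

\subsection*{The obstruction for $p=2$}
A perfectoid ring $C$ is a quotient $W/\xi$ of a ring of Witt vectors, so it carries a canonical square-zero thickening $W/\xi^2$. For $p=2$ and $R=\mathbb Z_2[i]=\mathbb Z_2[q]/(q^2+1)$, this thickening is matched by
\[
\widetilde R=\mathbb Z_2[q]/(e^2),\qquad e=q^2+1 :
\]
for every perfectoid $R$-algebra $C$, the map $R\to C$ lifts to a map $\widetilde R\to W/\xi^2$ that sends $e$ to a unit multiple of $\xi$ (Lemma~\ref{lem:unit}). Whether an $R$-algebra given by generators and relations lifts to $\widetilde R$ is decided by a finite system of linear equations. A map to $C$ solves the system in $C$, and if the map is pure, the solution descends (Proposition~\ref{prop:lift}). So we want a flat $R$-algebra with a good closed fiber and no lift to $\widetilde R$.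

The source of non-liftability is that $i$ does not lift to a fourth root of unity in $\widetilde R$. Indeed, $q^4=(e-1)^2=1-2e$, so a lift $\lambda=q+ew$ has $\lambda^4=1-2e+4q^3we$, and $\lambda^4=1$ would give $2\in4R$. On the other hand, $i$ becomes $1$ in the residue field $\mathbb F_2$, so the closed fiber does not see it.

It remains to build a ring whose structure encodes the equation $i^4=1$. Take two copies of the ring spanned by the monomials in $x_1,x_2,x_3$ of degree divisible by $4$, and glue them along the locus $x_1x_2x_3=0$, by $x_1\mapsto ix_1$ on the component $x_3=0$ and by the identity on the other two. The glued ring contains $s_j=(x_j^4,x_j^4)$ for $j=1,2,3$ and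
\[
s_\alpha=(x_1x_2^3,\,i\,x_1x_2^3),\qquad s_\beta=(x_2x_3^3,\,x_2x_3^3),\qquad s_\gamma=(x_1^3x_3,\,x_1^3x_3).
\]
The relations $s_\alpha^4=s_1s_2^3$, $s_\beta^4=s_2s_3^3$, $s_\gamma^4=s_3s_1^3$ give $(s_\alpha s_\beta s_\gamma)^4=(s_1s_2s_3)^4$, while $s_\alpha s_\beta s_\gamma$ equals $s_1s_2s_3$ on the first copy and $i\,s_1s_2s_3$ on the second. These facts are compatible only because $i^4=1$. We show that they persist in any lift to $\widetilde R$, with $i$ replaced by some $\lambda$, and then $\lambda^4=1$.

Sections~\ref{sec:thick}--\ref{sec:nolift} prove Theorem~\ref{thm:counter}. Sections~\ref{sec:cover} and~\ref{sec:ci} prove Theorem~\ref{thm:ci}; they are independent of Sections~\ref{sec:thick}--\ref{sec:nolift}.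

\section{Purity, local cohomology and perfectoid rings}\label{sec:prelim}

\subsection*{Purity}
Faithfully flat maps and maps that split as module maps are pure. Composites, base changes and filtered colimits of pure maps are pure, and if $S\to S'\to C$ is pure, so is $S\to S'$. If $S\to C$ is pure, then $S/\mathfrak a\to C/\mathfrak aC$ is injective for every ideal $\mathfrak a$. For a Noetherian local ring $S$, we write $E_S$ for the injective hull of its residue field. Part (b) of the next lemma is the criterion of Hochster--Huneke.

\begin{lemma}\label{lem:pure}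
Let $S\to C$ be a ring map.
\begin{enumerate}
\item[(a)] If $S\to C$ is pure, a finite system of linear equations over $S$ that is solvable in $C$ is solvable in $S$.
\item[(b)] If $(S,\mathfrak n)$ is Noetherian local, then $S\to C$ is pure if and only if $E_S\to E_S\otimes_SC$ is injective.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $M$ be the cokernel of the coefficient matrix. The system is solvable in $S$, respectively in $C$, if and only if the vector of constant terms vanishes in $M$, respectively in $M\otimes_SC$.

(b) Assume $E_S\to E_S\otimes_SC$ is injective. A module $L$ of finite length embeds in some $E_S^r$, and the injection $L\to E_S^r\to E_S^r\otimes_SC$ factors through $L\otimes_SC$; so $L\to L\otimes_SC$ is injective. For $M$ finitely generated, apply this to $L=M/\mathfrak n^jM$: the kernel of $M\to M\otimes_SC$ lies in $\bigcap_j\mathfrak n^jM=0$. A general $M$ is a filtered colimit of finitely generated modules.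
\end{proof}

\subsection*{Local cohomology}
Let $S$ be Noetherian, $y=(y_1,\dots,y_r)$ a sequence in $S$, and $y^t=(y_1^t,\dots,y_r^t)$. For any $S$-module $M$, the complex $R\Gamma_{(y)}(M)$ is the \v Cech complex of $y$ tensored with $M$. It depends only on the radical of $(y)$ and commutes with filtered colimits and flat base change. In the top degree, $H^r_{(y)}(M)=H^r_{(y)}(S)\otimes_SM$. Let $\operatorname{Kos}(M;y)$ be the Koszul complex, placed so that $H^0=M/yM$ is its top cohomology. Then $R\Gamma_{(y)}(M)=\operatorname{colim}_t\operatorname{Kos}(M;y^t)[-r]$, and the transition maps $M/y^tM\to M/y^{t+1}M$ are multiplication by $y_1\cdots y_r$. If $y$ is a regular sequence in a Noetherian local ring $S$, these maps are injective for $M=S$, so $S/y^tS$ embeds in $H^r_{(y)}(S)$ by $a\mapsto[a/(y_1\cdots y_r)^t]$. A Cohen--Macaulay local ring $(S,\mathfrak n)$ of dimension $r$ is Gorenstein if and only if $H^r_{\mathfrak n}(S)$ has a one-dimensional socle, and then $H^r_{\mathfrak n}(S)\cong E_S$.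

\subsection*{Perfectoid rings}
For a perfect $\mathbb F_p$-algebra $\Lambda$, the ring $W(\Lambda)$ of Witt vectors is $p$-torsion free and $p$-adically complete with $W(\Lambda)/p=\Lambda$. It has an automorphism $\varphi$ lifting Frobenius and a multiplicative section $a\mapsto[a]$ of $W(\Lambda)\to\Lambda$ with $\varphi([a])=[a]^p$. Put $\delta(w)=(\varphi(w)-w^p)/p$. Expanding $\varphi(ab)=\varphi(a)\varphi(b)$ gives
\begin{equation}\label{eq:deltaprod}
\delta(ab)=a^p\delta(b)+\varphi(b)\delta(a).
\end{equation}
For a $p$-adically complete ring $C$, let $C^\flat=\lim_{x\mapsto x^p}C/p$, a perfect ring. The projection $C^\flat\to C/p$ lifts uniquely to a ring map $\theta\colon W(C^\flat)\to C$. The ring $C$ is \emph{perfectoid} if it is $\varpi$-adically complete for some $\varpi$ with $\varpi^p\mid p$, Frobenius is surjective on $C/p$, and $\ker\theta$ is principal. We use the following facts \cite[Theorem~3.10 and \S\S2--3]{BS}. If $C$ is perfectoid and $W=W(C^\flat)$, then $\theta$ is surjective, $\ker\theta=(\xi)$ with $\xi$ a nonzerodivisor, and $W$ is $(p,\xi)$-adically complete. Consequently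 $p$ and $\xi$ lie in the Jacobson radical $\operatorname{rad}(W)$, and $w\in\operatorname{rad}(W)$ whenever $\theta(w)\in\operatorname{rad}(C)$. The standard example in mixed characteristic is the $p$-adic completion of $\mathbb Z_p[\zeta_{p^\infty}]$, obtained by adjoining all $p$-power roots of unity.

\section{Perfectoid purity forces a lift}\label{sec:thick}

In Sections~\ref{sec:thick}--\ref{sec:nolift}, $N=p^2$, $\zeta$ is a primitive $N$-th root of unity and $R=\mathbb Z_p[\zeta]$. Let $\Phi(q)=(q^{p^2}-1)/(q^p-1)$ and $D=\deg\Phi=p(p-1)$. Modulo $p$ we have $\Phi(q)(q-1)^p=(q-1)^{p^2}$, and $\Phi(1)=p$. Hence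
\begin{equation}\label{eq:Phi}
\Phi(1+Z)=Z^D+p\bigl(1+Z\Psi(Z)\bigr)\qquad\text{for some }\Psi\in\mathbb Z[Z].
\end{equation}
This is an Eisenstein polynomial, so $R=\mathbb Z_p[q]/(\Phi)$ is a complete discrete valuation ring with uniformizer $\pi=\zeta-1$ and residue field $k=\mathbb F_p$. Put
\[
\widetilde R=\mathbb Z_p[q]/(\Phi^2),\qquad e=\text{the class of }\Phi .
\]
Then $e^2=0$ and $\widetilde R/e=R$ with $q\mapsto\zeta$. Since $\Phi$ is a nonzerodivisor in $\mathbb Z_p[q]$, the annihilator of $e$ is $e\widetilde R$, so multiplication by $e$ gives $R\cong e\widetilde R$.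

\begin{lemma}\label{lem:root}
There is no $\lambda\in\widetilde R$ with $\lambda^N=1$ and $\lambda\equiv\zeta\bmod e$.
\end{lemma}

\begin{proof}
Write $\lambda=q+ew$. Since $q^N=1+(q^p-1)e$ and $e^2=0$,
\[
\lambda^N=q^N+Nq^{N-1}ew=1+e\bigl[(q^p-1)+p^2q^{N-1}w\bigr].
\]
If $\lambda^N=1$, the bracket vanishes in $R$, so $p^2$ divides $\zeta^p-1$ in $R$. But $\zeta^p$ is a primitive $p$-th root of unity, so $p=\prod_{j=1}^{p-1}(1-\zeta^{pj})$ is divisible by $\zeta^p-1$. Then $p^2\mid p$ in $R$, which is absurd.
\end{proof}

In particular $\widetilde R\to R$ has no ring section. This leaves room for an obstruction: along a section, every $R$-algebra would lift to $\widetilde R$ by base change.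

Now let $C$ be a perfectoid $R$-algebra. Any lift $q'\in W(C^\flat)$ of $\zeta$ has $\Phi(q')\in(\xi)$ and so defines a map $\widetilde R\to W(C^\flat)/\xi^2$. To carry information from $C$ back to $\widetilde R$ we will have to divide by the image of $e$, so we need $\Phi(q')$ to generate $(\xi)$. The operator $\delta$ detects this.

\begin{lemma}\label{lem:unit}
Let $C$ be a perfectoid $R$-algebra and $q'\in W=W(C^\flat)$ a lift of the image of $\zeta$ in $C$. Then $\Phi(q')=u\xi$ with $u$ a unit of $W$.
\end{lemma}

\begin{proof}
Since $\theta(\Phi(q'))=\Phi(\zeta)=0$, we have $\Phi(q')=u\xi$ for some $u\in W$. We first show that $\delta(\Phi(q'))$ is a unit. Put $r'=q'-1$ and $r=\varphi(r')=r'^p+p\,\delta(r')$. By \eqref{eq:Phi}, $(\zeta-1)^D\in pC\subseteq\operatorname{rad}(C)$, so $\zeta-1\in\operatorname{rad}(C)$ and hence $r',r\in\operatorname{rad}(W)$. Again by \eqref{eq:Phi},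
\[
\varphi(\Phi(q'))=\Phi(1+r)=r^D+p\bigl(1+r\Psi(r)\bigr),\qquad \Phi(q')^p=\Phi(1+r')^p\equiv r'^{pD}\bmod p^2,
\]
where the congruence holds because $a\equiv b\bmod p$ implies $a^p\equiv b^p\bmod p^2$. The binomial theorem gives $r^D\equiv r'^{pD}+pD\,r'^{p(D-1)}\delta(r')\bmod p^2$, and $p\mid D$, so $r^D\equiv r'^{pD}\bmod p^2$. As $W$ is $p$-torsion free, we may subtract and divide by $p$: $\delta(\Phi(q'))\equiv1+r\Psi(r)\bmod p$, which lies in $1+\operatorname{rad}(W)$.

By \eqref{eq:deltaprod}, $\delta(u\xi)=u^p\delta(\xi)+\varphi(\xi)\delta(u)$, and $\varphi(\xi)=\xi^p+p\delta(\xi)\in\operatorname{rad}(W)$. So $u^p\delta(\xi)$ is a unit, and therefore $u$ is a unit.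
\end{proof}

\begin{definition}\label{def:lift}
Let $\Gamma$ be an abelian group and $\mathcal S$ a $\Gamma$-graded $R$-algebra. A \emph{lift} of $\mathcal S$ is a $\Gamma$-graded $\widetilde R$-algebra $\widetilde{\mathcal S}$ with an identification $\widetilde{\mathcal S}/e\widetilde{\mathcal S}=\mathcal S$ of graded $R$-algebras such that the surjection $\mathcal S\to e\widetilde{\mathcal S}$ induced by multiplication by $e$ is injective.
\end{definition}

When $\mathcal S$ is flat over $R$, the last condition says that $\widetilde{\mathcal S}$ is flat over $\widetilde R$, by the local criterion for the nilpotent ideal $(e)$. The grading is there for two reasons: it lets us pass from the local ring back to $\mathcal S$, and it makes lifts rigid enough to analyze in Section~\ref{sec:nolift}.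

\begin{proposition}\label{prop:lift}
Let $\mathcal S$ be a finitely generated $\Gamma$-graded $R$-algebra such that $\mathcal S_0=R$ and $\mathcal S_+=\bigoplus_{a\neq0}\mathcal S_a$ is an ideal. Let $\mathfrak n=\pi R+\mathcal S_+$. If $S=\mathcal S_{\mathfrak n}$ is perfectoid pure, then $\mathcal S$ has a lift.
\end{proposition}

\begin{proof}
Write $\mathcal S=P/(f_1,\dots,f_m)$ with $P=R[z_1,\dots,z_r]$ and $z_i,f_j$ homogeneous. Let $\rho^{(l)}=(\rho^{(l)}_j)_j$, $l=1,\dots,s$, be homogeneous generators of the syzygies of $(f_j)$: there are $D_l\in\Gamma$ such that $\rho^{(l)}_j$ is homogeneous of degree $D_l-\deg f_j$. Let $\widetilde P=\widetilde R[z_1,\dots,z_r]$, so that $P\cong e\widetilde P$; we write $eh$ for the image of $h\in P$. Choose homogeneous lifts $\tilde f_j,\tilde\rho^{(l)}_j\in\widetilde P$. The lifted syzygies fail to be syzygies by a multiple of $e$: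
\begin{equation}\label{eq:h}
\sum_j\tilde\rho^{(l)}_j\tilde f_j=e\,h_l,\qquad h_l\in P\text{ homogeneous of degree }D_l .
\end{equation}
Replacing $\tilde f_j$ by $\tilde f_j+ea_j$ replaces $h_l$ by $h_l+\sum_j\rho^{(l)}_ja_j$, and we want this to vanish in $\mathcal S$. So consider the linear system over $\mathcal S$ in unknowns $a_1,\dots,a_m$:
\begin{equation}\label{eq:system}
h_l+\sum_j\rho^{(l)}_ja_j=0\qquad(l=1,\dots,s).
\end{equation}

\emph{Step 1: \eqref{eq:system} is solvable in $C$.} Let $S\to C$ be pure with $C$ perfectoid, and put $\widetilde C=W(C^\flat)/\xi^2$. As $\xi$ is a nonzerodivisor, $C\cong\xi\widetilde C$ by multiplication by $\xi$. Choose $q'$ and $u$ as in Lemma~\ref{lem:unit}. Then $q\mapsto q'$ defines $\widetilde R\to\widetilde C$ with $e\mapsto u\xi$. It lifts $R\to C$, because a $p$-adically separated ring receives at most one map from $\mathbb Z_p$. Extend it to $\widetilde P\to\widetilde C$ by sending $z_i$ to any lift of the image of $z_i$ in $C$. Since $f_j$ vanishes in $C$, we have $\tilde f_j\mapsto\xi b_j$ with $b_j\in C$. The image of \eqref{eq:h} in $\xi\widetilde C\cong C$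 reads $\sum_j\rho^{(l)}_jb_j=\theta(u)h_l$. Since $\theta(u)$ is a unit, $a_j=-\theta(u)^{-1}b_j$ solves \eqref{eq:system} in $C$.

\emph{Step 2: \eqref{eq:system} has a solution with $a_j\in\mathcal S_{\deg f_j}$.} By Lemma~\ref{lem:pure}(a), the system is solvable in $\mathcal S_{\mathfrak n}$. Clearing denominators, we find $w\in\mathcal S\setminus\mathfrak n$ and $c_j\in\mathcal S$ with $wh_l+\sum_j\rho^{(l)}_jc_j=0$ in $\mathcal S$ for all $l$. The component of degree $D_l$ of this equation is $w_0h_l+\sum_j\rho^{(l)}_j(c_j)_{\deg f_j}=0$, where $w_0\in\mathcal S_0=R$ is a unit because $w\notin\mathfrak n$. Take $a_j=w_0^{-1}(c_j)_{\deg f_j}$.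

\emph{Step 3: the lift.} Represent $a_j$ by a homogeneous element of $P$, again called $a_j$, and put $f_j'=\tilde f_j+ea_j$ and $\widetilde{\mathcal S}=\widetilde P/(f'_1,\dots,f'_m)$. This is a graded $\widetilde R$-algebra with $\widetilde{\mathcal S}/e=\mathcal S$. Suppose $\omega\in P$ and $e\omega=\sum_jg_jf'_j$ with $g_j\in\widetilde P$; we must show $\omega\in(f_1,\dots,f_m)$. Modulo $e$, the vector $(g_j)$ is a syzygy of $(f_j)$, so $g_j=\sum_l\tilde n_l\tilde\rho^{(l)}_j+ey_j$ with $\tilde n_l\in\widetilde P$ lifting some $n_l\in P$, and $y_j\in P$. By \eqref{eq:h} and $e^2=0$,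
\[
e\omega=e\sum_ln_l\Bigl(h_l+\sum_j\rho^{(l)}_ja_j\Bigr)+e\sum_jy_jf_j .
\]
Cancel $e$ using $P\cong e\widetilde P$. By \eqref{eq:system}, the resulting expression for $\omega$ lies in $(f_1,\dots,f_m)$.
\end{proof}

\begin{remark}\label{rem:koszul}
If $f_1,\dots,f_m$ is a regular sequence, the syzygies are generated by the Koszul relations $f_if_j-f_jf_i=0$. These lift to the Koszul relations of the $\tilde f_j$, so $h_l=0$ and \eqref{eq:system} has the zero solution. The obstruction therefore needs syzygies that are not Koszul, in accordance with Theorem~\ref{thm:ci}.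
\end{remark}

\section{Two planes glued along a triangle}\label{sec:example}

Let
\[
\Gamma=\{a\in\mathbb Z^3:a_1+a_2+a_3\equiv0\bmod N\},\qquad\Gamma^+=\Gamma\cap\mathbb N^3,\qquad\partial=\{a\in\Gamma^+:a_i=0\text{ for some }i\}.
\]
The set $\partial$ is the union of the three \emph{faces} $\{a\in\Gamma^+:a_i=0\}$, each closed under addition. For $a,b\in\Gamma^+$, the sum $a+b$ lies in $\partial$ if and only if $a$ and $b$ lie in a common face. We single out the elements
\[
v_1=(N,0,0),\ v_2=(0,N,0),\ v_3=(0,0,N),\quad\alpha=(1,N-1,0),\ \beta=(0,1,N-1),\ \gamma=(N-1,0,1)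
\]
of $\partial$; see Figure~\ref{fig:triangle}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw (0,0)--(4,0)--(2,3.464)--cycle;
\foreach \j in {0,1,2,3,4}{
  \fill (\j,0) circle (0.06);
  \fill (0.5*\j,0.866*\j) circle (0.06);
  \fill (4-0.5*\j,0.866*\j) circle (0.06);}
\foreach \a/\b in {1.5/0.866,2.5/0.866,2/1.732}{\draw (\a,\b) circle (0.07);}
\node[left] at (-0.05,0) {$v_1$};
\node[right] at (4.05,0) {$v_2$};
\node[above] at (2,3.5) {$v_3$};
\node[above] at (3,0.04) {$\alpha$};
\node[right] at (2.55,2.62) {$\beta$};
\node[left] at (0.45,0.9) {$\gamma$};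
\node[below] at (0,-0.05) {$1$};
\node[below] at (1,-0.05) {$\zeta^3$};
\node[below] at (2,-0.05) {$\zeta^2$};
\node[below] at (3,-0.05) {$\zeta$};
\node[below] at (4,-0.05) {$1$};
\end{tikzpicture}
\caption{The exponents $a\in\mathbb N^3$ with $a_1+a_2+a_3=N$, for $p=2$ and $N=4$. At the solid points, where some $a_i=0$, the two copies of the monomial $x^a$ are glued; at the hollow points they stay separate. The gluing scalar $\chi(a)$ is $\zeta^{a_1}$ on the bottom edge $a_3=0$, as written below it, and $1$ on the other two edges.}
\label{fig:triangle}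
\end{figure}

\begin{definition}\label{def:gluing}
A \emph{gluing datum} over a ring $\Lambda$ is a function $c\colon\partial\to\Lambda^\times$ with $c(a+b)=c(a)c(b)$ whenever $a,b,a+b\in\partial$. Put $\lambda(c)=c(\alpha)c(\beta)c(\gamma)/\bigl(c(v_1)c(v_2)c(v_3)\bigr)$.
\end{definition}

A homomorphism $\Gamma\to\Lambda^\times$ restricts to a gluing datum, and such a datum has $\lambda=1$ because $\alpha+\beta+\gamma=v_1+v_2+v_3$ in $\Gamma$. This relation involves all three faces, so a general gluing datum need not respect it, and $\lambda(c)$ measures the failure. But $N$ times the relation is a sum of relations inside single faces.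

\begin{lemma}\label{lem:lambda}
For every gluing datum $c$ we have $\lambda(c)^N=1$.
\end{lemma}

\begin{proof}
The identities $N\alpha=v_1+(N-1)v_2$, $N\beta=v_2+(N-1)v_3$ and $N\gamma=v_3+(N-1)v_1$ take place in the faces $a_3=0$, $a_1=0$ and $a_2=0$, on each of which $c$ is multiplicative. Hence
\[
c(\alpha)^N=c(v_1)c(v_2)^{N-1},\qquad c(\beta)^N=c(v_2)c(v_3)^{N-1},\qquad c(\gamma)^N=c(v_3)c(v_1)^{N-1},
\]
and the product of the three right-hand sides is $\bigl(c(v_1)c(v_2)c(v_3)\bigr)^N$.
\end{proof}

With two variables in place of three there is no such constraint: the boundary consists of the two rays $\mathbb Nv_1$ and $\mathbb Nv_2$, a gluing datum is a pair of arbitrary units, and units lift from $R$ to $\widetilde R$.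

\subsection*{The ring}
Define $\chi\colon\partial\to R^\times$ by
\[
\chi(a)=\zeta^{a_1}\ \text{ if }a_3=0,\qquad\chi(a)=1\ \text{ if }a_1=0\text{ or }a_2=0 .
\]
The rules agree where they overlap: if $a_3=a_1=0$ both give $1$, and if $a_3=a_2=0$ then $N\mid a_1$. On each face $\chi$ is multiplicative, so it is a gluing datum. We have $\chi(v_i)=1$, $\chi(\alpha)=\zeta$ and $\chi(\beta)=\chi(\gamma)=1$, so $\lambda(\chi)=\zeta$.

Let $V=R[\Gamma^+]\subset R[x_1,x_2,x_3]$ be the $N$-th Veronese subring, $V^\circ\subset V$ the ideal spanned by the $x^a$ with all $a_i>0$, and $T=V/V^\circ$. The ring $T$ is $R$-free on the $x^a$, $a\in\partial$, with $x^ax^b=x^{a+b}$ if $a+b\in\partial$ and $x^ax^b=0$ otherwise. So $\tau(x^a)=\chi(a)x^a$ is an $R$-algebra automorphism of $T$. Put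
\[
\mathcal S=\{(f,g)\in V\times V:\tau(\bar f)=\bar g\text{ in }T\}.
\]
Geometrically, $V$ is the cone over $\mathbb P^2_R$ in its $N$-th Veronese embedding, $T$ is the cone over the triangle of coordinate lines, and $\mathcal S$ glues two such cones along $T$ by $\tau$. There is an exact sequence
\begin{equation}\label{eq:MV}
0\to\mathcal S\to V\times V\xrightarrow{(f,g)\mapsto\tau(\bar f)-\bar g}T\to0 .
\end{equation}
The ring $\mathcal S$ is $\Gamma$-graded. For $a\in\partial$, the piece $\mathcal S_a$ is $R$-free on $s_a=(x^a,\chi(a)x^a)$; for $a\in\Gamma^+\setminus\partial$ it is $R$-free on $(x^a,0)$ and $(0,x^a)$; otherwise it is zero. Thus $\mathcal S$ is a free $R$-module, $\mathcal S_0=R$, and $\mathcal S_+$ is an ideal. Let $s_i=s_{v_i}=(x_i^N,x_i^N)$. The ring $V\times V$ is a finite module over the Noetherian ring $R[s_1,s_2,s_3]$, hence so is $\mathcal S$, and $\mathcal S$ is a finitely generated $R$-algebra. Let $\mathfrak n=\pi R+\mathcal S_+$, a maximal ideal with residue field $k$, and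
\[
S=\mathcal S_{\mathfrak n}.
\]
The map $R\to S$ is flat, local and essentially of finite type; being faithfully flat, it is injective.

\subsection*{The closed fiber}
Write $k[x]=k[x_1,x_2,x_3]$ with the standard $\mathbb Z$-grading, and $M^{(N)}=\bigoplus_jM_{Nj}$ for a $\mathbb Z$-graded module $M$. Since $T$ is $R$-free, \eqref{eq:MV} stays exact after tensoring with $k$, and $\tau$ becomes the identity because $\zeta\mapsto1$. Hence $\mathcal S\otimes_Rk=G^{(N)}$, where
\[
G=\{(f,g)\in k[x]\times k[x]:f-g\in(x_1x_2x_3)\}.
\]
As a module over the diagonal copy of $k[x]$, the ring $G$ is free on $1$ and $y=(x_1x_2x_3,0)$, of degree $3$, and $y^2=x_1x_2x_3\,y$. So $G=k[x][y]/(y^2-x_1x_2x_3y)$ is a hypersurface. The triangle is the right locus to glue along because it makes the canonical module of $G$ free on a generator of degree $0$, a property that passes to Veronese subrings.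

\begin{proposition}\label{prop:fiber}
The closed fiber $\bar S=S/\pi S$ and its completion are Gorenstein of dimension $3$, $F$-pure and geometrically $F$-injective. The rings $S$ and $\widehat S$ are Gorenstein of dimension $4$.
\end{proposition}

\begin{proof}
Put $G'=G^{(N)}$, so that $\bar S$ is the localization of $G'$ at its irrelevant ideal $G'_+$. Let $(-)^\vee$ denote the graded $k$-dual.

\emph{Gorenstein.} Since $G$ is finite free over $k[x]$, we have $H^i_{(x)}(G)=0$ for $i\ne3$. From $H^3_{(x)}(k[x])^\vee\cong k[x](-3)$ we get $H^3_{(x)}(M)^\vee\cong\operatorname{Hom}_{k[x]}(M,k[x](-3))$ naturally in the finite free graded module $M$; for $M=G$ this is $G$-linear by naturality. Let $\epsilon\colon G\to k[x](-3)$ be the coefficient of $y$, a map of degree $0$. In the basis $1,y$ the pairing $(g,g')\mapsto\epsilon(gg')$ has matrix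
\[
\begin{pmatrix}0&1\\1&x_1x_2x_3\end{pmatrix},
\]
of determinant $-1$. So $H^3_{(x)}(G)^\vee\cong G$ as graded $G$-modules. The ideals $G'_+G$ and $(x)G$ have the same radical, and $G$ is the direct sum of the $G'$-modules $\bigoplus_jG_{Nj+r}$, $0\le r<N$. Therefore $H^i_{G'_+}(G')=H^i_{(x)}(G)^{(N)}$. This vanishes for $i\neq3$, so $\bar S$ is Cohen--Macaulay of dimension $3$. For $i=3$ it is isomorphic to $(G')^\vee$, whose socle $(G'/G'_+)^\vee$ is one-dimensional. So $\bar S$ is Gorenstein. Since $\pi$ is a nonzerodivisor on $S$, the ring $S$ is Gorenstein of dimension $4$. Both statements pass to completions.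

\emph{Splitting of Frobenius.} Define a $k$-linear map $\sigma$ on $k[x]^{(N)}=k[\Gamma^+]$ by $\sigma(x^a)=x^{a/p}$ if $a\in p\Gamma^+$ and $\sigma(x^a)=0$ otherwise. For $a,b\in\Gamma^+$ we have $pb+a\in p\Gamma^+$ if and only if $a\in p\Gamma^+$, so $\sigma(x^{pb}x^a)=x^b\sigma(x^a)$. As $k=\mathbb F_p$, this gives $\sigma(h^pf)=h\sigma(f)$ for all $h,f$, and $\sigma(1)=1$. Moreover $\sigma$ preserves the span of the monomials with all exponents positive. Hence $(f,g)\mapsto(\sigma f,\sigma g)$ maps $G'$ to itself and splits its Frobenius. A splitting $\sigma$ extends to every localization by $\sigma(f/h)=\sigma(fh^{p-1})/h$. It extends to the completion of $\bar S$: the ideals generated by the $p$-th powers of elements of $\mathfrak n^j\bar S$ define the $\mathfrak n$-adic topology and $\sigma$ maps them into $\mathfrak n^j\bar S$, so $\sigma$ is continuous. Thus Frobenius splits on all localizations of $\bar S$ and of its completion. A split map is pure and induces split injections on local cohomology, so these rings are $F$-pure and $F$-injective. Finally $k$ is perfect, so $k'=k$ is its only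 finite purely inseparable extension.
\end{proof}

\section{Rigidity of the gluing and the proof of Theorem~\ref{thm:counter}}\label{sec:nolift}

A gluing datum over $\widetilde R$ that lifts $\chi$ would give a lift of $\mathcal S$ by repeating the construction over $\widetilde R$. We need the converse. The difficulty is that a lift $\widetilde{\mathcal S}$ is an abstract ring that does not come with two components. We recover them after inverting $s_1s_2s_3$, where $\mathcal S$ becomes a product of two Laurent polynomial rings, and then compare the two components on the rank one pieces indexed by $\partial$.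

\begin{proposition}\label{prop:rigid}
If $\mathcal S$ has a lift, there is a gluing datum $c$ over $\widetilde R$ with $c\equiv\chi\bmod e$.
\end{proposition}

\begin{proof}
Let $\widetilde{\mathcal S}$ be a lift. We use that if $M$ is an $\widetilde R$-module and $M/eM$ is generated by the class of $m$, then $M=\widetilde Rm+eM=\widetilde Rm$, since $e^2=0$. For $a\in\partial$ choose $\tilde s_a\in\widetilde{\mathcal S}_a$ lifting $s_a$; then $\widetilde{\mathcal S}_a=\widetilde R\tilde s_a$.

Let $\mathcal S'=\mathcal S[1/s_1s_2s_3]$ and $\widetilde{\mathcal S}'=\widetilde{\mathcal S}[1/\tilde s_{v_1}\tilde s_{v_2}\tilde s_{v_3}]$. Localization is exact, so $\widetilde{\mathcal S}'$ is a lift of $\mathcal S'$. The element $s_1s_2s_3$ lies in $V^\circ\times V^\circ$ and so kills $T$. By \eqref{eq:MV}, $\mathcal S'=R[\Gamma]\times R[\Gamma]$.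

The map $\widetilde{\mathcal S}'_0\to\mathcal S'_0=R\times R$ is surjective with square-zero kernel, so $(1,0)$ lifts to an idempotent $\varepsilon_1\in\widetilde{\mathcal S}'_0$. Put $\varepsilon_2=1-\varepsilon_1$. Fix $i\in\{1,2\}$. The graded ring $\varepsilon_i\widetilde{\mathcal S}'$ reduces modulo $e$ to the $i$-th factor $R[\Gamma]$. For $a$ in a $\mathbb Z$-basis of $\Gamma$, choose a homogeneous lift of $x^a$ in $\varepsilon_i\widetilde{\mathcal S}'$. It is a unit, being a unit modulo the nilpotent $e$, and its inverse is homogeneous. Laurent monomials in these lifts give units $y^i_a$ of degree $a$ lifting $x^a$, for all $a\in\Gamma$, with $y^i_ay^i_b=y^i_{a+b}$.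

The module $\varepsilon_i\widetilde{\mathcal S}'_0$ is generated by $\varepsilon_i$, and freely: if $n\varepsilon_i=0$ with $n\in\widetilde R$, reduction modulo $e$ gives $n=en'$; then $e\cdot n'\varepsilon_i=0$, so $n'\varepsilon_i$ vanishes in $\mathcal S'$ by the injectivity in Definition~\ref{def:lift}; hence $n'\in e\widetilde R$ and $n=0$. Multiplying by $y^i_a$, we find that $\widetilde{\mathcal S}'_a$ is $\widetilde R$-free on $y^1_a,y^2_a$.

For $a\in\partial$ write the image of $\tilde s_a$ in $\widetilde{\mathcal S}'_a$ as $\mu_1(a)y^1_a+\mu_2(a)y^2_a$. Reducing modulo $e$ gives $\mu_1(a)\equiv1$ and $\mu_2(a)\equiv\chi(a)$, so both are units, and $c(a)=\mu_2(a)/\mu_1(a)$ satisfies $c(a)\equiv\chi(a)$. If $a,b,a+b\in\partial$, then $\tilde s_a\tilde s_b=\nu\tilde s_{a+b}$ for some $\nu\in\widetilde R$. Since $y^1_ay^2_b=0$, comparing coefficients gives $\mu_i(a)\mu_i(b)=\nu\mu_i(a+b)$ for $i=1,2$, with the same $\nu$. So $\nu$ is a unit, and dividing the two equations gives $c(a)c(b)=c(a+b)$.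
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $S$ be the ring of Section~\ref{sec:example}. The properties of $R\to S$ and of the closed fiber were shown there, and $R\to\widehat S$ is flat and local with closed fiber the completion of $\bar S$, so Proposition~\ref{prop:fiber} covers $\widehat S$ as well.

Let $B$ be the $p$-adic completion of $\mathbb Z_p[\zeta_{p^\infty}]$, a perfectoid $R$-algebra. It is $p$-torsion free, hence flat over the discrete valuation ring $R$, and $\pi$ is nilpotent in $B/p\ne0$, so $B$ is faithfully flat over $R$. Thus $R\to B$ is pure, and $H^i_{\mathfrak m}(R)\to H^i_{\mathfrak m}(R)\otimes_RB=H^i_{\mathfrak m}(B)$ is injective.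

Suppose $S$ is perfectoid pure. Propositions~\ref{prop:lift} and~\ref{prop:rigid} give a gluing datum $c$ over $\widetilde R$ with $c\equiv\chi\bmod e$. Then $\lambda(c)\equiv\lambda(\chi)=\zeta\bmod e$, and $\lambda(c)^N=1$ by Lemma~\ref{lem:lambda}. This contradicts Lemma~\ref{lem:root}.

Suppose $S$ is perfectoid injective via $S\to C$. As $S$ is Gorenstein of dimension $4$, we have $H^4_{\mathfrak n}(S)\cong E_S$, and $H^4_{\mathfrak n}(C)=H^4_{\mathfrak n}(S)\otimes_SC$ because $\mathfrak n$ is the radical of an ideal with four generators. So $E_S\to E_S\otimes_SC$ is injective, and $S\to C$ is pure by Lemma~\ref{lem:pure}(b), which we have excluded.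

If $\widehat S\to C$ is pure, so is $S\to\widehat S\to C$. If $\widehat S\to C$ is injective on local cohomology, so is $S\to C$, since $H^i_{\mathfrak n}(S)=H^i_{\mathfrak n}(\widehat S)$.
\end{proof}

\begin{remark}\label{rem:whyp2}
The order $p^2$ is chosen so that $p=2$ is included. For a primitive $p$-th root of unity, $N=p$ and $\Phi=(q^p-1)/(q-1)$, the equation in Lemma~\ref{lem:root} becomes $p\mid\zeta-1$, which is false for odd $p$; and in Lemma~\ref{lem:unit} the term $D\,r'^{p(D-1)}\delta(r')$, now with $D=p-1\ge2$, still lies in $\operatorname{rad}(W)$. For $p=N=2$ both lemmas fail: $\zeta=-1$ lifts to $-1$, and $q'=-1$ has $\Phi(q')=0$.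
\end{remark}

\section{A perfectoid algebra over a complete intersection map}\label{sec:cover}

From now on $(R,\mathfrak m)\to(S,\mathfrak n)$ is as in Theorem~\ref{thm:ci}. Let $k=R/\mathfrak m$, $\bar S=S/\mathfrak mS$ and $d=\dim\bar S$, and fix $x=(x_1,\dots,x_d)$ in $\mathfrak n$ mapping to a system of parameters of $\bar S$. Given a perfectoid $R$-algebra $B$ that witnesses the hypothesis on $R$, the first candidate for $S$ is $B\otimes_RS$. It is flat over $B$ with fibers $\kappa\otimes_k\bar S$, but it is not perfectoid in general. We replace it by a perfectoid ring that keeps enough flatness over $B$ and whose fibers are the perfections of $\kappa\otimes_k\bar S$.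

\begin{proposition}\label{prop:C}
Let $B$ be a perfectoid $R$-algebra. There is a perfectoid ring $C$ with an $R$-algebra map $B\otimes_RS\to C$ such that:
\begin{enumerate}
\item[(a)] for every $t\ge1$ and every $p$-power torsion $B$-module $M$, the complex $M\otimes_B^L\operatorname{Kos}(C;x^t)$ is concentrated in degree $0$, where it equals $M\otimes_BC/x^tC$; in particular $M\mapsto M\otimes_BC/x^tC$ is exact on $p$-power torsion modules;
\item[(b)] for every maximal ideal $\mathfrak M\supseteq\mathfrak mB$ of $B$, the field $\kappa=B/\mathfrak M$ is perfect and $C\otimes_B\kappa\cong(\kappa\otimes_k\bar S)_{\mathrm{perf}}$ as $\kappa\otimes_k\bar S$-algebras.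
\end{enumerate}
\end{proposition}

A perfectoid ring $C$ over $B$ is a quotient $D_\infty/\xi$, so the equations of $S$, lifted to $W(B^\flat)$, must become divisible by $\xi$ in $D_\infty$. The universal way to arrange this compatibly with Frobenius is the prismatic envelope, and it is flat when the equations form a regular sequence.

\subsection*{Prisms}
We recall what we need from \cite[\S\S2--3]{BS}. A \emph{$\delta$-ring} is a ring $A$ with a map $\delta\colon A\to A$ satisfying $\delta(0)=\delta(1)=0$, $\delta(a+b)=\delta(a)+\delta(b)+\bigl(a^p+b^p-(a+b)^p\bigr)/p$ and \eqref{eq:deltaprod}, where $\varphi(a)=a^p+p\delta(a)$. Then $\varphi$ is a ring endomorphism lifting Frobenius. A ring map from a $\delta$-ring to a $p$-torsion free $\delta$-ring commutes with $\delta$ if and only if it commutes with $\varphi$. A $\delta$-structure extends to the localization at a $\varphi$-stable multiplicative set and to the $(p,I)$-adic completion for $I$ finitely generated. The functor $W$ is an equivalence from perfect $\mathbb F_p$-algebras to $p$-adically complete $\delta$-rings with bijective $\varphi$,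 with inverse $A\mapsto A/p$.

A \emph{prism} is a pair $(A,I)$ of a $\delta$-ring and an invertible ideal such that $A$ is derived $(p,I)$-complete and $p\in I+\varphi(I)A$. It is \emph{bounded} if the $p$-power torsion of $A/I$ is killed by one power of $p$, and \emph{perfect} if $\varphi$ is bijective. A map of prisms $(A,I)\to(A',I')$ is a $\delta$-map with $I\to I'$, and then $I'=IA'$. By \cite[Theorem~3.10]{BS}, $C\mapsto(W(C^\flat),\ker\theta)$ and $(A,I)\mapsto A/I$ are inverse equivalences between perfectoid rings and perfect prisms; perfect prisms are bounded. For a perfect ring $\Lambda$, the pair $(W(\Lambda),(p))$ is a perfect prism.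

Let $J\subseteq A$ be a finitely generated ideal. A complex $M$ is \emph{$J$-completely flat} if $M\otimes^L_AA/J$ is concentrated in degree $0$ and flat over $A/J$. Then $\mathcal N\otimes_A^LM$ is concentrated in degree $0$ for every $J$-power torsion module $\mathcal N$: this holds if $J\mathcal N=0$, and it passes to extensions and filtered colimits. For such $\mathcal N$ and any $M$, the complex $\mathcal N\otimes^L_AM$ does not change when $M$ is replaced by its derived $J$-completion. If $(A,I)$ is a bounded prism and $A'$ a flat $\delta$-$A$-algebra, the derived and the classical $(p,I)$-completions of $A'$ agree, and they give a bounded prism over $(A,I)$. We use two constructions.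

\emph{Envelopes} \cite[Proposition~3.13]{BS}. Let $(A_1,I)$ be a bounded prism, $P$ a $(p,I)$-complete and $(p,I)$-completely flat $\delta$-$A_1$-algebra, and $g=(g_1,\dots,g_c)$ a sequence in $P$ with $\operatorname{Kos}(P;g)$ $(p,I)$-completely flat over $A_1$. Then there is a universal prism $(D,ID)$ over $(A_1,I)$ with a $\delta$-$A_1$-map $P\to D$ sending $g_i$ into $ID$, and $D$ is $(p,I)$-completely flat over $A_1$.

\emph{Perfections} \cite[Lemma~3.9]{BS}. For a prism $(D,I)$, the derived $(p,I)$-completion $D_\infty$ of $\operatorname{colim}_\varphi D$ is a ring, and $(D_\infty,ID_\infty)$ is the universal perfect prism under $(D,I)$.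

\subsection*{A presentation of $S$}
Property (a) concerns $C/x^tC$, so we want flatness not only over $B$ but over $B[X]$, where $X=(X_1,\dots,X_d)$ maps to $x$. We therefore present $S$ over $R[X]$.

\begin{lemma}\label{lem:present}
The map $R[X]\to S$, $X_i\mapsto x_i$, is flat. There are variables $Y=(Y_1,\dots,Y_n)$, a prime $\mathfrak Q\subset R[X,Y]$ and $f=(f_1,\dots,f_c)$ in $R[X,Y]$ such that $S=\mathcal O/(f)$ with $\mathcal O=R[X,Y]_{\mathfrak Q}$, and for every $R[X]$-algebra $B'$
\[
\operatorname{Kos}(B'\otimes_{R[X]}\mathcal O;f)\simeq B'\otimes_{R[X]}S,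
\]
which is flat over $B'$.
\end{lemma}

\begin{proof}
Let $R_1=R[X]_{(\mathfrak m,X)}$, with residue field $k$. Since $S$ is flat over $R$ and $x$ is a regular sequence on the Cohen--Macaulay ring $\bar S$, we have $k\otimes^L_{R[X]}S=k\otimes^L_{k[X]}\bar S=\operatorname{Kos}(\bar S;x)\simeq\bar S/x\bar S$. So $\operatorname{Tor}_1^{R_1}(k,S)=0$, and $S$ is flat over $R_1$ by the local criterion, hence over $R[X]$.

As $S$ is a localization of a quotient of some $R[Y]$, the map $\mathcal O\to S$ is surjective for $\mathfrak Q$ the preimage of $\mathfrak n$ in $R[X,Y]$. Let $\mathfrak a$ be its kernel. Since $\operatorname{Tor}_1^R(k,S)=0$, the module $\mathfrak a/\mathfrak m\mathfrak a$ is the kernel of $\mathcal O/\mathfrak m\mathcal O\to\bar S$. The ring $\mathcal O/\mathfrak m\mathcal O$ is regular local and $\bar S$ is a complete intersection, so this kernel is generated by $c=\dim\mathcal O/\mathfrak m\mathcal O-d$ elements. By Nakayama's lemma they lift to generators $f_1,\dots,f_c$ of $\mathfrak a$, which we scale by units into $R[X,Y]$. The ring $\mathcal O/(\mathfrak m,X)\mathcal O$ is a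 localization of $k[Y]$, regular of dimension $c$, and its quotient by $f$ is the Artinian ring $\bar S/x\bar S$. So $f$ is a regular sequence on the closed fiber of the flat local map $R_1\to\mathcal O$, and by the local criterion it is a regular sequence on $\mathcal O$. Thus $\operatorname{Kos}(\mathcal O;f)\simeq S$. Apply $B'\otimes^L_{R[X]}-$ and use that $\mathcal O$ and $S$ are flat over $R[X]$.
\end{proof}

\subsection*{Construction of $C$}
Let $A=W(B^\flat)$ and $I=(\xi)=\ker(A\to B)$; we write $I$ also for the ideal generated by $\xi$ in an $A$-algebra. Give $A[X]$ and $A[X,Y]$ the $\delta$-structures with $\varphi(X_i)=X_i^p$ and $\varphi(Y_i)=Y_i^p$. Let $A_1$ be the $(p,I)$-completion of $A[X]$. Then $(A_1,I)$ is a bounded prism with $A_1/(p,\xi)=(B/p)[X]$. For a $(p,I)$-power torsion $A[X]$-module $\mathcal N$ we have $\mathcal N\otimes^L_{A[X]}A_1=\mathcal N$, so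
\begin{equation}\label{eq:A1}
\mathcal N\otimes^L_{A[X]}M=\mathcal N\otimes^L_{A_1}M\qquad\text{for every $A_1$-module }M .
\end{equation}
Let $U\subseteq A[X,Y]$ be the set of elements whose image in $B[X,Y]$ is the image of an element of $R[X,Y]\setminus\mathfrak Q$, and $U'$ the multiplicative set generated by all $\varphi^j(U)$. Let $P^\circ=A[X,Y][U'^{-1}]$, a $\delta$-ring flat over $A[X]$, and $P$ its $(p,I)$-completion, a $\delta$-$A_1$-algebra. Modulo $p$ we have $\varphi^j(h)=h^{p^j}$, so inverting $U'$ is the same as inverting $U$. With \eqref{eq:A1} this gives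
\[
(B/p)[X]\otimes^L_{A_1}P=(B/p)[X]\otimes_{A[X]}P^\circ=(B/p)[X]\otimes_{R[X]}\mathcal O,
\]
which is flat over $(B/p)[X]$. Let $\tilde f_i\in A[X,Y]$ lift the image of $f_i$ in $B[X,Y]$. By Lemma~\ref{lem:present}, $(B/p)[X]\otimes^L_{A_1}\operatorname{Kos}(P;\tilde f)\simeq(B/p)[X]\otimes_{R[X]}S$ is flat over $(B/p)[X]$. So the envelope $(D,I)$ of $P$ and $\tilde f$ exists and is $(p,I)$-completely flat over $A_1$. Let $(D_\infty,I)$ be its perfection and
\[
C=D_\infty/\xi D_\infty,
\]
a perfectoid $B[X,Y]$-algebra. In $C$ the $f_i$ vanish and the elements of $R[X,Y]\setminus\mathfrak Q$ are units, so $R[X,Y]\to C$ factors through $S$. For example, if $S=R[X]_{(\mathfrak m,X)}$, there are no equations, $D=P$, and $C$ is the $p$-adic completion of a localization of $B[X^{1/p^\infty}]$.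

\begin{proof}[Proof of Proposition~\ref{prop:C}(a)]
Flatness is known for $D$, and we must pass to the colimit along $\varphi$. This works because $\varphi$ is flat on the base. We claim that $\mathcal N\otimes^L_{B[X]}C$ is concentrated in degree $0$ for every $p$-power torsion $B[X]$-module $\mathcal N$. Since $\xi$ is a nonzerodivisor on $A[X]$ and on $D_\infty$, we have $C=B[X]\otimes^L_{A[X]}D_\infty$. As $\mathcal N$ is $(p,I)$-power torsion over $A[X]$, we may drop the completion:
\[
\mathcal N\otimes^L_{B[X]}C=\mathcal N\otimes^L_{A[X]}D_\infty=\operatorname{colim}_j\,\mathcal N\otimes^L_{A[X],\varphi^j}D .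
\]
In the $j$-th term, $D$ is an $A[X]$-algebra through $\varphi^j\colon A[X]\to A[X]$ followed by the structure map. The map $\varphi^j$ is bijective on $A$ and sends $X_i$ to $X_i^{p^j}$, so it is finite free, with basis the monomials with exponents below $p^j$. Hence the $j$-th term is $\mathcal N_j\otimes^L_{A[X]}D$ with $\mathcal N_j=\mathcal N\otimes_{A[X],\varphi^j}A[X]$. The module $\mathcal N_j$ is $p$-power torsion and killed by $\varphi^j(\xi)\equiv\xi^{p^j}\bmod p$, so it is $(p,I)$-power torsion. By \eqref{eq:A1} and the $(p,I)$-complete flatness of $D$ over $A_1$, each term is concentrated in degree $0$. This proves the claim.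

We have $\operatorname{Kos}(C;x^t)=B[X]/(X^t)\otimes^L_{B[X]}C$, and $B[X]/(X^t)$ is free over $B$. So $M\otimes^L_B\operatorname{Kos}(C;x^t)=\mathcal N\otimes^L_{B[X]}C$ for $\mathcal N=M\otimes_BB[X]/(X^t)$, and the claim applies. Exactness follows from the long exact sequence.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:C}(b)]
As $p\in\mathfrak M$, the field $\kappa$ is a quotient of $B/p$, on which Frobenius is surjective; so $\kappa$ is perfect. The map $B^\flat\to B/p\to\kappa$ induces a $\delta$-map $A\to W(\kappa)$, and $A\to W(\kappa)\to\kappa$ equals $A\to B\to\kappa$ because $\theta$ lifts $B^\flat\to B/p$. So $\xi$ maps into $pW(\kappa)$. Put $\mathcal Q=C\otimes_B\kappa=D_\infty\otimes_A\kappa=(D_\infty/p)\otimes_{B^\flat}\kappa$. The three rings in the last expression are perfect, hence so is their pushout $\mathcal Q$. By Yoneda's lemma it suffices to compute $\operatorname{Hom}_\kappa(\mathcal Q,\Lambda)$ for perfect $\kappa$-algebras $\Lambda$.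

The pair $(W(\Lambda),(p))$ is a perfect prism over $(A,I)$. The following sets are in natural bijection:
\begin{enumerate}
\item[(i)] $\kappa$-algebra maps $\mathcal Q\to\Lambda$, that is, $B^\flat$-algebra maps $D_\infty/p\to\Lambda$;
\item[(ii)] $\delta$-$A$-maps $D_\infty\to W(\Lambda)$;
\item[(iii)] $\delta$-$A$-maps $D\to W(\Lambda)$;
\item[(iv)] $\delta$-$A$-maps $P\to W(\Lambda)$ sending each $\tilde f_i$ into $pW(\Lambda)$;
\item[(v)] $\varphi$-equivariant $A$-algebra maps $A[X,Y]\to W(\Lambda)$ sending $U$ to units and each $\tilde f_i$ into $pW(\Lambda)$.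
\end{enumerate}
Here (i)$=$(ii) is the equivalence $W$, and (ii)$=$(iii) is the universal property of the perfection. For (iii)$=$(iv), a map of either kind restricts to a $\delta$-map on $A_1$, which makes $(W(\Lambda),(p))$ a prism over $(A_1,I)$; now use the universal property of the envelope. For (iv)$=$(v), note that $W(\Lambda)$ is $p$-torsion free and $p$-adically complete. An equivariant map that inverts $U$ inverts $U'$, so it extends uniquely to $P^\circ$ and then to $P$, and the extension is equivariant because $P^\circ$ is dense in $P$.

A map in (v) sends each variable to an element $w$ with $\varphi(w)=w^p$. Such a $w$ equals $[\bar w]$, where $\bar w$ is its class in $\Lambda$: indeed $w=\varphi^{-j}(w)^{p^j}$ and $\varphi^{-j}(w)\equiv[\bar w^{1/p^j}]\bmod p$, so $w\equiv[\bar w]\bmod p^{j+1}$ for all $j$. Conversely all elements $[a]$ are allowed. So an equivariant map is the same as a $\kappa$-algebra map $\kappa[X,Y]\to\Lambda$. The two conditions in (v) can be read modulo $p$, and they say that this map factors through $\kappa\otimes_R\mathcal O/(f)=\kappa\otimes_k\bar S$. Therefore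
\[
\operatorname{Hom}_\kappa(\mathcal Q,\Lambda)=\operatorname{Hom}_\kappa(\kappa\otimes_k\bar S,\Lambda)=\operatorname{Hom}_\kappa\bigl((\kappa\otimes_k\bar S)_{\mathrm{perf}},\Lambda\bigr),
\]
and the first bijection is restriction along the structure map $\kappa\otimes_k\bar S\to\mathcal Q$, since both record the images of $X$ and $Y$.
\end{proof}

\section{Proof of Theorem~\ref{thm:ci}}\label{sec:ci}

Put $S_t=S/x^tS$ and $\bar S_t=\bar S/x^t\bar S$. By Lemma~\ref{lem:present}, $x^t$ is a regular sequence on $S$, and $S_t$ is flat over $R[X]/(X^t)$, hence over $R$. The ring $\bar S_t$ is Artinian and Gorenstein. For a module $M$ let $M[\mathfrak m]$ be the submodule killed by $\mathfrak m$. It is the kernel of a map $M\to M^r$ given by generators of $\mathfrak m$, so flatness gives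
\begin{equation}\label{eq:socle}
(M\otimes_RS_t)[\mathfrak m]=M[\mathfrak m]\otimes_k\bar S_t\qquad\text{for every $R$-module }M .
\end{equation}
For an $\mathbb F_p$-algebra $\Lambda$ containing a sequence $x$, the description of $\Lambda_{\mathrm{perf}}$ as a colimit gives
\begin{equation}\label{eq:perfquot}
\Lambda_{\mathrm{perf}}/x^t\Lambda_{\mathrm{perf}}=\operatorname{colim}\bigl(\Lambda/x^t\Lambda\to\Lambda/x^{tp}\Lambda\to\Lambda/x^{tp^2}\Lambda\to\cdots\bigr)
\end{equation}
with transition maps $a\mapsto a^p$. In both parts the plan is to reduce to elements killed by $\mathfrak m$, to pass to a residue field of $B$ by Proposition~\ref{prop:C}(a), and to use the hypothesis on $\bar S$ through Proposition~\ref{prop:C}(b) and \eqref{eq:perfquot}.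

\subsection*{Part (1)}
Let $R\to B$ be pure with $B$ perfectoid, and let $C$ be as in Proposition~\ref{prop:C}. We show that $S\to C$ is pure, using Lemma~\ref{lem:pure}(b).

\emph{The module $E_S$.} Let $E_j\subseteq E_R$ be the submodule killed by $\mathfrak m^j$, of length $\ell(R/\mathfrak m^j)$. Let $\eta$ generate the socle $E_j[\mathfrak m]\cong k$, and let $v\in S$ represent a generator of the socle of $\bar S_t$. By \eqref{eq:socle}, $(E_j\otimes_RS_t)[\mathfrak m]\cong\bar S_t$, so the $S$-module $E_j\otimes_RS_t$ has a one-dimensional socle, generated by $\eta\otimes v$. By flatness it has length $\ell(R/\mathfrak m^j)\ell(\bar S_t)=\ell(S/(\mathfrak m^j,x^t))$. It therefore embeds in $E_S$, with image inside the submodule $E_{j,t}$ killed by $(\mathfrak m^j,x^t)$. Since $E_{j,t}$ is the injective hull of the residue field of $S/(\mathfrak m^j,x^t)$, it has the same length, and $E_j\otimes_RS_t\cong E_{j,t}$.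

The module $E_S$ is the filtered union of the $E_{j,t}$, which all share its socle. If $E_S\to E_S\otimes_SC$ had a nonzero kernel, the socle would map to zero in $E_S\otimes_SC$, hence in some $E_{j,t}\otimes_SC$. So it suffices to show that $\eta\otimes v\neq0$ in
\[
(E_j\otimes_RS_t)\otimes_SC=M\otimes_BC/x^tC,\qquad M=E_j\otimes_RB .
\]

\emph{Passing to a fiber.} By purity of $R\to B$, the element $\eta\otimes1\in M$ is nonzero. Its annihilator $J\subseteq B$ is a proper ideal containing $\mathfrak mB$. Choose a maximal ideal $\mathfrak M\supseteq J$ and put $\kappa=B/\mathfrak M$. The module $M$ is killed by $p^j$, so by Proposition~\ref{prop:C}(a) the injection $B/J\to M$, $1\mapsto\eta\otimes1$, induces an injection $C/(J,x^t)C\to M\otimes_BC/x^tC$, which sends $v$ to $\eta\otimes v$. Suppose $\eta\otimes v=0$. Then $v\in(J,x^t)C\subseteq(\mathfrak M,x^t)C$, so $v\in x^t(\kappa\otimes_k\bar S)_{\mathrm{perf}}$ by Proposition~\ref{prop:C}(b). By \eqref{eq:perfquot}, $v^{p^i}\in x^{tp^i}(\kappa\otimes_k\bar S)$ for some $i$. As $\bar S\to\kappa\otimes_k\bar S$ is faithfully flat, $v^{p^i}\in x^{tp^i}\bar S$.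 The $i$-th iterate of Frobenius on $\bar S$ is pure, so $\bar S/x^t\bar S\to\bar S/x^{tp^i}\bar S$, $a\mapsto a^{p^i}$, is injective. Hence $v\in x^t\bar S$, contradicting the choice of $v$. So $S\to C$ is pure.

A regular $\bar S$ is covered: it is a complete intersection, and Frobenius carries a regular system of parameters to a regular sequence, so it is faithfully flat by the local criterion.

\subsection*{Part (2)}
Let $B$ be a perfectoid $R$-algebra with $H^i_{\mathfrak m}(R)\to H^i_{\mathfrak m}(B)$ injective for all $i$, and let $C$ be as in Proposition~\ref{prop:C}. We show that $H^j_{\mathfrak n}(S)\to H^j_{\mathfrak n}(C)$ is injective for all $j$.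

\emph{Step 1: computing local cohomology.} The ideal $\mathfrak n$ is the radical of $(\mathfrak m,x)S$, so, tensoring \v Cech complexes,
\[
R\Gamma_{\mathfrak n}(C)=\operatorname{colim}_tR\Gamma_{\mathfrak m}(B)\otimes^L_B\operatorname{Kos}(C;x^t)[-d],
\]
and the same formula holds with $R,S$ in place of $B,C$. Let $K$ be a bounded complex of $B$-modules with $p$-power torsion cohomology in degrees $[a,b]$. By Proposition~\ref{prop:C}(a) and induction on $b-a$, the complex $K\otimes^L_B\operatorname{Kos}(C;x^t)$ has cohomology only in degrees $[a,b]$. Applied to $\tau^{>i}K$ and $\tau^{<i}K$, this shows that the maps $K\leftarrow\tau^{\le i}K\to H^i(K)[-i]$ induce isomorphisms on $H^i$ after tensoring. This applies to $K=R\Gamma_{\mathfrak m}(B)$ since $p\in\mathfrak m$. Over $R$ the same argument works because $\operatorname{Kos}(S;x^t)\simeq S_t$ is flat, and truncation is compatible with $R\Gamma_{\mathfrak m}(R)\to R\Gamma_{\mathfrak m}(B)$. Thus for all $i\in\mathbb Z$, compatibly,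
\[
H^{i+d}_{\mathfrak n}(S)=\operatorname{colim}_tH^i_{\mathfrak m}(R)\otimes_RS_t,\qquad H^{i+d}_{\mathfrak n}(C)=\operatorname{colim}_tH^i_{\mathfrak m}(B)\otimes_BC/x^tC .
\]
Fix $i$ and $t$, and write $H=H^i_{\mathfrak m}(R)\subseteq H'=H^i_{\mathfrak m}(B)$. It suffices to show that $\psi\colon H\otimes_RS_t\to H'\otimes_BC/x^tC$ is injective.

\emph{Step 2: reduction modulo $\mathfrak m$.} Every element of $H\otimes_RS_t$ is killed by a power of $\mathfrak m$, so a nonzero kernel of $\psi$ would meet $(H\otimes_RS_t)[\mathfrak m]=H[\mathfrak m]\otimes_k\bar S_t$. Let $\bar B=B/\mathfrak mB$ and $\bar C_t=C/(\mathfrak m,x^t)C$, and let $\mathcal N\subseteq H'$ be the $B$-submodule generated by $H[\mathfrak m]$, a $\bar B$-module. On $H[\mathfrak m]\otimes_k\bar S_t$ the map $\psi$ factors as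
\[
H[\mathfrak m]\otimes_k\bar S_t\to\mathcal N\otimes_k\bar S_t=\mathcal N\otimes_{\bar B}(\bar B\otimes_k\bar S_t)\to\mathcal N\otimes_{\bar B}\bar C_t=\mathcal N\otimes_BC/x^tC\to H'\otimes_BC/x^tC .
\]
The first arrow is injective because $k$ is a field and $H\subseteq H'$, and the last by Proposition~\ref{prop:C}(a). For the middle arrow, note that $\bar S_t$ may be infinite-dimensional over $k$, but it is the union of its finite-dimensional subspaces $L$. So it suffices to show that each $\bar B\otimes_kL\to\bar C_t$ stays injective after tensoring with any $\bar B$-module.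

\emph{Step 3: reduction to residue fields.} Assume that $\kappa\otimes_k\bar S_t\to\kappa\otimes_{\bar B}\bar C_t$ is injective for the residue field $\kappa$ of every maximal ideal of $\bar B$; this is Step~4. By Proposition~\ref{prop:C}(a), $\bar C_t$ is flat over $\bar B$, so by Lazard's theorem it is a filtered colimit of finite free modules $L_b$. The map from $\bar B\otimes_kL\cong\bar B^r$ factors through compatible maps $\iota_b\colon\bar B^r\to L_b$ for all large $b$. Each $\iota_b\otimes\kappa$ is injective, being the first factor of an injection. So no maximal ideal contains all $r\times r$ minors $\Delta$ of $\iota_b$, and $\sum_\Delta n_\Delta\Delta=1$ for some $n_\Delta\in\bar B$. For each minor, projection to its rows followed by the adjugate matrix is a map $\rho_\Delta\colon L_b\to\bar B^r$ with $\rho_\Delta\iota_b=\Delta\cdot\mathrm{id}$. Then $\sum_\Delta n_\Delta\rho_\Delta$ splits $\iota_b$. Split injections stay injective after tensoring, and so does their filtered colimit.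

\emph{Step 4: residue fields.} By Proposition~\ref{prop:C}(b), $\kappa\otimes_{\bar B}\bar C_t=\Lambda_{\mathrm{perf}}/x^t\Lambda_{\mathrm{perf}}$ with $\Lambda=\kappa\otimes_k\bar S$. By \eqref{eq:perfquot} it suffices to show that $\Lambda$ has the following property:
\begin{equation}\label{eq:frobinj}
a^p\in x^{sp}\Lambda\ \Longrightarrow\ a\in x^s\Lambda\qquad(a\in\Lambda,\ s\ge1).
\end{equation}
Let $k'/k$ be finite purely inseparable and $\Lambda'=k'\otimes_k\bar S$. Some power of Frobenius maps $\Lambda'$ into $\bar S$, so $\Lambda'$ is local. It is finite free over $\bar S$, hence Cohen--Macaulay with system of parameters $x$, and it is $F$-injective by hypothesis. Frobenius on $H^d_{(x)}(\Lambda')$ sends $[a/(x_1\cdots x_d)^s]$ to $[a^p/(x_1\cdots x_d)^{sp}]$. If $a^p\in x^{sp}\Lambda'$, the second class is zero, hence so is the first, and $a\in x^s\Lambda'$ because $\Lambda'/x^s\Lambda'$ embeds in $H^d_{(x)}(\Lambda')$. So \eqref{eq:frobinj} holds for $\Lambda'$. The perfection $k_0=k_{\mathrm{perf}}$ is the union of such $k'$, so \eqref{eq:frobinj} holds for $\Lambda_0=k_0\otimes_k\bar S$.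 The perfect field $\kappa$ contains $k_0$, and $\Lambda=\kappa\otimes_{k_0}\Lambda_0$. Let $(c_\nu)$ be a basis of $\kappa$ over $k_0$. Frobenius is an automorphism of $\kappa$ that maps $k_0$ onto $k_0$, so $(c_\nu^p)$ is again a basis. If $a=\sum_\nu c_\nu\otimes a_\nu$ has $a^p=\sum_\nu c_\nu^p\otimes a_\nu^p\in x^{sp}\Lambda$, then $a_\nu^p\in x^{sp}\Lambda_0$ for all $\nu$, so $a_\nu\in x^s\Lambda_0$ and $a\in x^s\Lambda$. This completes the proof of Theorem~\ref{thm:ci}. \qed

\begin{remark}\label{rem:hyp}
The finite type hypothesis gives the presentation of Lemma~\ref{lem:present}, whose equations can be lifted to $W(B^\flat)[X,Y]$. The complete intersection hypothesis makes these equations a regular sequence, and so gives the flatness of the envelope. Once Proposition~\ref{prop:C} is available, part~(1) uses only that $\bar S$ is Gorenstein and $F$-pure, and part~(2) only that it is Cohen--Macaulay and geometrically $F$-injective, apart from the flatness of $R[X]\to S$, which needs only that $\bar S$ is Cohen--Macaulay. Hence for the ring $S$ of Theorem~\ref{thm:counter} no $C$ as in Proposition~\ref{prop:C}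 exists, and its closed fiber is not a complete intersection. Part~(1) needs no geometric condition because it tests a single element $v$ defined over $k$. Part~(2) tests $\kappa$-linear combinations: if $\bar S$ is a nontrivial purely inseparable field extension of $k$, then $\kappa\otimes_k\bar S$ is not reduced and \eqref{eq:frobinj} fails.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BMPSTWW}
Bhargav Bhatt, Linquan Ma, Zsolt Patakfalvi, Karl Schwede, Kevin Tucker, Joe Waldron, Jakub Witaszek,
\emph{Perfectoid pure singularities}, arXiv:2409.17965 (2024).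

\bibitem{BS}
Bhatt and Scholze,
\emph{Prisms and prismatic cohomology}, Ann. of Math. (2022).

\end{thebibliography}
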